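\title{Irreducible 3-manifolds with positive first Betti number and no strong symplectic filling}

\begin{abstract}
For every $b\ge 1$ we construct infinitely many closed, oriented, irreducible 3-manifolds with first Betti number $b$ that carry no strongly symplectically fillable contact structure, and hence no Stein fillable one. Each of them is, with reversed orientation, the boundary of a negative definite handlebody that contains the $-E_6$ plumbing and whose 1-handles are tied in by Whitehead clasps. Donaldson's diagonalization theorem excludes fillings with $b^+=0$. Fillings with $b^+>0$ are excluded by Heegaard Floer homology, whose reduced part we show to vanish in all torsion spin$^c$ structures.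
\end{abstract}

\section{Introduction}\label{sec:intro}

\subsection{The question}

A 3-manifold is closed, oriented and connected unless a boundary is mentioned, contact structures are positive and cooriented, and 4-manifolds are smooth and oriented. Let $\xi$ be a contact structure on $Y$ and let $(W,\omega)$ be a compact symplectic 4-manifold with oriented boundary $Y$. It is a \emph{weak filling} of $(Y,\xi)$ if $\omega$ is positive on the oriented planes of $\xi$. It is a \emph{strong filling} if near $Y$ there is an outward pointing vector field $\Lambda$ with $\mathcal L_\Lambda\omega=\omega$ and $\xi=\ker(\iota_\Lambda\omega|_Y)$; then $\omega=d(\iota_\Lambda\omega)$ near $Y$. It is a \emph{Stein filling} if $W$ is a Stein domain, $\omega$ is the symplectic form of its defining plurisubharmonic function, and $\xi$ is the field of complex tangencies of $Y$. A Stein filling is strong and a strong filling is weak. A 3-manifold is \emph{irreducible} if every embedded 2-sphere bounds a ball, and it is a \emph{rational homology sphere} if $b_1=0$. The following question comes from Ding, Li and Wu \cite{DLW}.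

\begin{quote}
\emph{Is there an irreducible 3-manifold with $b_1>0$ that admits no Stein fillable contact structure? Is there one that admits no strongly fillable contact structure?}
\end{quote}

Both conditions on the manifold remove an easier answer. Example~\ref{ex:red} below gives a rational homology sphere with no strongly fillable contact structure, and shows that its connected sum with $S^1\times S^2$, which has $b_1=1$, has none either. For irreducible manifolds with $b_1>0$ the picture looks different, because taut foliations supply weakly fillable contact structures (Remark~\ref{rem:weak}). One might guess that some of these can always be improved to strongly fillable ones. The first visible difference between the two notions is cohomological: a strong filling has $[\omega|_Y]=0$ in $H^2(Y;\mathbb R)$, a condition that is empty when $b_1(Y)=0$. A proof that the guess is wrong has to distinguish strong from weak fillings, and ours does so through this vanishing. The answer to both questions is yes.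

\subsection{The manifolds and the results}

Let $L$ denote the left-handed trefoil. The \emph{framing} of an embedded annulus with unknotted core is the linking number of the core with a parallel copy on the annulus. Let $G\subset S^3$ be the plumbing of two such annuli, of framings $0$ and $+1$; it is a once-punctured torus. Let $O=\partial G$, and let $u$ be a small circle, disjoint from $G$, around the band of framing $0$. Then $O\cup u$ is a Whitehead link: its components are unknots of linking number $0$, and an isotopy of $S^3$ interchanges them. This description singles out one of the two mirror images of the Whitehead link, and we use this one throughout.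

Let $K$ be a component of a link and $B$ a ball that meets the link in an unknotted arc of $K$. To \emph{put a Whitehead clasp on $K$ inside $B$} means to replace the ball-arc pair by the complement, in $(S^3,u\cup O)$, of a small ball around a point of $u$. This adds a new component, a copy of $O$ inside $B$; deleting it returns the original link, because $u$ is unknotted. The \emph{tree link} of a tree has one unknot for each vertex and is built by starting from one unknot and adding, edge by edge, small meridian circles of components already present. In Kirby diagrams a dotted unknot denotes a 1-handle, and the boundary of the handlebody is the surgery on the diagram with the dotted circles framed $0$.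

\begin{definition}\label{def:P}
Let $b\ge0$ and $\mathbf n=(n_1,\dots,n_b)$ with integers $n_i\ge6$. Take the $E_6$ tree with central vertex $v$ and arms $x$; $y_1,y_2$; $z_1,z_2$ (where $x,y_1,z_1$ are adjacent to $v$), and extend the last arm by a chain $z_2-u_1-\dots-u_b$. In its tree link put a Whitehead clasp $O_i$ on each $u_i$, inside disjoint balls $B_1,\dots,B_b$. Let $P(\mathbf n)$ be the handlebody with dotted circles $O_1,\dots,O_b$ and with 2-handles along the $E_6$ components, all framed $-2$, along $u_1$ with framing $-n_1-1$, and along $u_i$ with framing $-n_i$ for $i\ge2$ (Figure~\ref{fig:P}). Put $Y(\mathbf n)=\partial P(\mathbf n)$ and $Q(\mathbf n)=-Y(\mathbf n)$.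
\end{definition}

\begin{figure}[ht]
\centering
\begin{tikzpicture}
\draw (0,0)--(8,0) (9,0)--(9.6,0) (2,0)--(2,-1);
\draw[dotted,thick] (8.15,0)--(8.85,0);
\draw[double] (5.6,0)--(5.6,-0.8) (7.4,0)--(7.4,-0.8) (9.6,0)--(9.6,-0.8);
\fill (0,0) circle (2pt) node[above]{$y_2$} (1,0) circle (2pt) node[above]{$y_1$}
 (2,0) circle (2pt) node[above]{$v$} (3,0) circle (2pt) node[above]{$z_1$}
 (4,0) circle (2pt) node[above]{$z_2$} (2,-1) circle (2pt) node[right]{$x$}
 (5.6,0) circle (2pt) node[above]{$u_1(-n_1-1)$} (7.4,0) circle (2pt) node[above]{$u_2(-n_2)$}
 (9.6,0) circle (2pt) node[above]{$u_b(-n_b)$};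
\draw (5.6,-1) circle (0.2) (7.4,-1) circle (0.2) (9.6,-1) circle (0.2);
\fill (5.6,-1.2) circle (1.2pt) (7.4,-1.2) circle (1.2pt) (9.6,-1.2) circle (1.2pt);
\node at (6.1,-1){$O_1$}; \node at (7.9,-1){$O_2$}; \node at (10.1,-1){$O_b$};
\end{tikzpicture}
\caption{The handlebody $P(n_1,\dots,n_b)$, schematically. A black vertex is an unknot carrying a 2-handle; the six vertices of the $E_6$ tree have framing $-2$ and the other framings are in parentheses. A single edge joins two unknots that form a Hopf link. A double edge joins $u_i$ to the dotted circle $O_i$ (a 1-handle), with which it forms a Whitehead link.}\label{fig:P}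
\end{figure}

\begin{theorem}\label{thm:A}
The manifold $Q(6)$ is closed, oriented, connected and irreducible, has $b_1=1$, and admits no strongly symplectically fillable contact structure. In particular it admits no Stein fillable one.
\end{theorem}

\begin{theorem}\label{thm:B}
For all $b\ge1$ and $n_1,\dots,n_b\ge6$, the manifold $Q=Q(n_1,\dots,n_b)$ is irreducible, has $b_1(Q)=b$, bounds no compact connected 4-manifold $W$ with $b^+(W)=0$, and admits no strongly fillable, hence no Stein fillable, contact structure. For each $b$ infinitely many of these manifolds are pairwise non-homeomorphic. If all $n_i$ are sufficiently large, $-Q$ is Stein fillable.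
\end{theorem}

Here $b^+(W)$ is the maximal dimension of a subspace of $H_2(W;\mathbb Q)$ on which the intersection form is positive definite. Theorem~\ref{thm:A} is the case $\mathbf n=(6)$ of Theorem~\ref{thm:B}; we state it separately because it answers the question and its Floer-theoretic part is a short computation (Section~\ref{sec:17}).

\subsection{The method on a reducible example}

A strong filling $W$ of $Q$ has either $b^+(W)>0$ or $b^+(W)=0$, and the two cases are excluded by unrelated tools. In the first case we complete $W$ to a closed symplectic manifold, whose Ozsv\'ath--Szab\'o invariant is nonzero; this is impossible if the Heegaard Floer homology of $Q$ is as small as its homology allows and $H_2(Q;\mathbb Q)$ is spanned by tori (Lemma~\ref{lem:rank} and Proposition~\ref{prop:floer}). In the second case we glue $W$ to a negative definite manifold $P$ with boundary $-Q$ that contains $-E_6$, and contradict Donaldson's theorem (Proposition~\ref{prop:lattice}). The smallest cases are the following.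

\begin{example}\label{ex:red}
For $b=0$ the manifold $P(\emptyset)$ is the $-E_6$ plumbing. Neither $Q(\emptyset)$ nor $Q'=Q(\emptyset)\#(S^1\times S^2)$ carries a strongly fillable contact structure. Indeed, $P(\emptyset)$ and $P(\emptyset)\natural(S^1\times B^3)$ have intersection form $-E_6$, and for both the inclusion of the boundary is an isomorphism on $H_1(\,\cdot\,;\mathbb Q)$, so Proposition~\ref{prop:lattice} excludes $b^+=0$. By Lemma~\ref{lem:chain}, $Y(\emptyset)$ is $-3$ surgery on $L$, so facts (H2) and (H3) of Section~\ref{sec:HF} give $\widehat{HF}$ of rank $3=2^0\cdot3$ for $Q(\emptyset)$ and $6=2^1\cdot 3$ for $Q'$. In both cases the torsion of $H_1$ has order $3$, so Lemma~\ref{lem:rank} applies. Finally $H_2(Q';\mathbb Q)$ is spanned by a sphere, and adding a small trivial handle to it gives a torus in the same class. Proposition~\ref{prop:floer} excludes $b^+>0$.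
\end{example}

The diagram of $P(\emptyset)\natural(S^1\times B^3)$ has a dotted circle split from the $E_6$ link, and this is what makes $Q'$ reducible. To obtain an irreducible manifold we must tangle the dotted circle with the rest of the diagram. If all its linking numbers stay zero, the homological input of the lattice argument does not change. A Whitehead clasp does this, and the surface $G$ provides the required torus. The cost is that the Floer homology is no longer given by a K\"unneth formula. Showing that it stays minimal is the main computation (Section~\ref{sec:rank}), and it dictates both the chirality of the clasp and the bound $n_i\ge6$.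

\section{Heegaard Floer homology of minimal rank}\label{sec:HF}

Let $\mathbb F=\mathbb Z/2$. Floer groups have coefficients in $\mathbb F$ unless $\mathbb Z$ is indicated. The spin$^c$ structures on a manifold $M$ form an affine space over $H^2(M;\mathbb Z)$, with $c_1(\mathfrak t+\kappa)=c_1(\mathfrak t)+2\kappa$, and $\mathfrak t$ is \emph{torsion} if $c_1(\mathfrak t)$ is. A 3-manifold is spin, so it has a structure with $c_1=0$; adding $\kappa$ gives a torsion structure exactly when $\kappa$ is torsion. Hence $M$ has $|\operatorname{Tor}H_1(M)|$ torsion spin$^c$ structures.

To $(M,\mathfrak t)$ Ozsv\'ath and Szab\'o associate $\mathbb F[U]$-modules $HF^-$, $HF^\infty$, $HF^+$ and a finite-dimensional space $\widehat{HF}$, with long exact sequences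
\[
\cdots\to HF^-\to HF^\infty\xrightarrow{\ \pi\ }HF^+\xrightarrow{\ \tau\ }HF^-\to\cdots,\qquad
\cdots\to\widehat{HF}\to HF^+\xrightarrow{\ U\ }HF^+\to\widehat{HF}\to\cdots .
\]
We write $\operatorname{rank}M$ for the sum of $\dim_{\mathbb F}\widehat{HF}(M,\mathfrak t)$ over all $\mathfrak t$, and $\mathcal T^+=\mathbb F[U,U^{-1}]/U\mathbb F[U]$. The \emph{distance} of two surgery coefficients $p/q$ and $p'/q'$ in lowest terms (with $\infty=1/0$) is $|pq'-p'q|$. We use the following facts; (H1), (H2) and the first half of (H3) are due to Ozsv\'ath and Szab\'o.

\begin{itemize}
\item[(H1)] If three slopes on a torus boundary have pairwise distance $1$, then the three fillings, suitably ordered, fit in an exact triangle for $\widehat{HF}$. So each of the three ranks is at most the sum of the other two.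
\item[(H2)] Rank is multiplicative under connected sum and invariant under orientation reversal, and $\operatorname{rank}(S^1\times S^2)=2$.
\item[(H3)] A rational homology sphere has $\operatorname{rank}M\ge|H_1(M)|$; it is an \emph{L-space} if equality holds. Lens spaces and $S^3$ are L-spaces. The right-handed trefoil has genus $1$ and a positive lens space surgery (Moser), so by \cite{OSrat} its $r$-surgery is an L-space for every rational $r\ge1$. Reversing orientation, $S^3_r(L)$ is an L-space for every rational $r\le-1$.
\item[(H4)] Say that $M$ has \emph{standard} $HF^\infty$ if $HF^\infty(M,\mathfrak t)\cong\mathbb F[U,U^{-1}]^{2^{b_1(M)}}$ for every torsion $\mathfrak t$. This holds if $b_1(M)\le2$. By Lidman \cite{Lid}, $HF^\infty(M,\mathfrak t;\mathbb F)$ for torsion $\mathfrak t$ is determined by the integral triple cup product; so if that product vanishes, $HF^\infty$ is that of $\#^{b_1}S^1\times S^2$, which is standard. When $HF^\infty$ is standard and $\mathfrak t$ is torsion, $\operatorname{im}\pi\cong(\mathcal T^+)^{2^{b_1}}$, and $HF_{\mathrm{red}}=HF^+/\operatorname{im}\pi$ is finite-dimensional with $U$ acting nilpotently.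
\end{itemize}

The property that the symplectic argument needs is
\begin{equation}\label{eq:star}
HF^+(M,\mathfrak t)=\operatorname{im}\bigl(\pi\colon HF^\infty(M,\mathfrak t)\to HF^+(M,\mathfrak t)\bigr)\quad\text{for every torsion }\mathfrak t .
\end{equation}
The next lemma reduces it to an upper bound for a single number, which is the kind of bound that (H1) produces.

\begin{lemma}\label{lem:rank}
Let $M$ have standard $HF^\infty$ and $b_1(M)=b$. If $\operatorname{rank}M\le2^b\,|\operatorname{Tor}H_1(M)|$, then $M$ satisfies \eqref{eq:star}.
\end{lemma}

\begin{proof}
Fix a torsion $\mathfrak t$ and let $r$ be the dimension of the kernel of $U$ on $HF_{\mathrm{red}}$, which equals the dimension of its cokernel. On $\operatorname{im}\pi\cong(\mathcal T^+)^{2^b}$ the map $U$ is onto with kernel of dimension $2^b$. The snake lemma for $0\to\operatorname{im}\pi\to HF^+\to HF_{\mathrm{red}}\to0$ shows that $U$ on $HF^+$ has kernel of dimension $2^b+r$ and cokernel of dimension $r$. The second exact sequence gives $\dim\widehat{HF}(M,\mathfrak t)=2^b+2r$. Summing over the torsion structures and comparing with the hypothesis, we find $r=0$ for each $\mathfrak t$. A nilpotent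 injective map acts on the zero space, so $HF_{\mathrm{red}}=0$.
\end{proof}

\section{Strong fillings with $b^+>0$}\label{sec:floer}

\begin{proposition}\label{prop:floer}
Let $Q$ be a 3-manifold that satisfies \eqref{eq:star} and such that $H_2(Q;\mathbb Q)$ is spanned by the classes of embedded tori. Then $b^+(W)=0$ for every connected strong filling $(W,\omega)$ of every contact structure $\xi$ on $Q$.
\end{proposition}

\subsection{Facts from contact topology and four-dimensional Floer theory}

Fillable contact structures are tight (Gromov, Eliashberg). If $\xi$ is tight and $\Sigma\ne S^2$ is a closed embedded connected oriented surface, then $|\langle c_1(\xi),[\Sigma]\rangle|\le-\chi(\Sigma)$ (Eliashberg). Every closed contact 3-manifold has a \emph{concave cap} (Etnyre--Honda): a compact symplectic manifold with an inward pointing field $\Lambda$ along its boundary, which glues to any strong filling, after rescaling, to give a closed symplectic manifold. Attaching a Weinstein 1-handle to two strong fillings gives a strong filling of the connected sum. By Eliashberg's theorem, attaching 2-handles to $\natural^b(S^1\times B^3)$ along a Legendrian link in the standard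 contact $\#^b(S^1\times S^2)$, with framings one less than the contact framings, gives a Stein domain.

A connected cobordism $V$ from $M_1$ to $M_2$ with a spin$^c$ structure $\mathfrak s$ induces $U$-equivariant maps $F^-_{V,\mathfrak s}$, $F^\infty_{V,\mathfrak s}$, $F^+_{V,\mathfrak s}$ that commute with the first exact sequence of Section~\ref{sec:HF}. They are defined over $\mathbb Z$ up to sign and are natural under $\mathbb Z\to\mathbb F$. From \cite{OSfour} we use:

\begin{itemize}
\item[(M1)] If $b^+(V)>0$ then $F^\infty_{V,\mathfrak s}=0$. Hence $F^+_{V,\mathfrak s}\circ\pi=\pi\circ F^\infty_{V,\mathfrak s}=0$.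
\item[(M2)] If $V=V_1\cup V_2$ is a composite, then over $\mathbb F$ we have $F^+_{V_2,\mathfrak s_2}\circ F^+_{V_1,\mathfrak s_1}=\sum F^+_{V,\mathfrak s}$, summed over the $\mathfrak s$ with $\mathfrak s|_{V_i}=\mathfrak s_i$. On a given element only finitely many terms are nonzero.
\item[(M3)] Let $X$ be closed and connected. An \emph{admissible cut} is a connected 3-manifold $N$ that splits $X=X_1\cup_NX_2$ with $b^+(X_i)>0$ and with vanishing Mayer--Vietoris map $\delta\colon H^1(N;\mathbb Z)\to H^2(X;\mathbb Z)$. Remove a ball from each $X_i$, so that $X_1$ is a cobordism from $S^3$ to $N$ and $X_2$ one from $N$ to $S^3$. Let $\Theta^-$ generate $HF^-(S^3;\mathbb Z)\cong\mathbb Z[U]$. By (M1), $F^-_{X_1,\mathfrak s}(\Theta^-)$ maps to zero in $HF^\infty(N;\mathbb Z)$, so it equals $\tau(\zeta_{\mathbb Z})$ for some $\zeta_{\mathbb Z}\in HF^+(N,\mathfrak s|_N;\mathbb Z)$. The element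
\[
m_{\mathfrak s}=F^+_{X_2,\mathfrak s}(\zeta_{\mathbb Z})\in HF^+(S^3;\mathbb Z)=\mathbb Z[U,U^{-1}]/U\mathbb Z[U]
\]
does not depend on the choice of $\zeta_{\mathbb Z}$, again by (M1). The closed invariant $\Phi_{X,\mathfrak s}$, which is independent of the admissible cut up to sign, takes $U^k$ to the coefficient of the bottom generator $1$ in $U^km_{\mathfrak s}$.
\end{itemize}

The \emph{canonical} spin$^c$ structure $\mathfrak k$ of a symplectic manifold is the one induced by a compatible almost complex structure $J$; it has $c_1(\mathfrak k)=c_1(TX,J)$ and is constant along paths of symplectic forms.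

\begin{theorem}[{\cite[Theorem 1.1]{OSsymp}}]\label{thm:OS}
Let $(X,\omega)$ be a closed symplectic 4-manifold with $b^+(X)>1$. Then $\Phi_{X,\mathfrak k}=\pm1$. If $\Phi_{X,\mathfrak s}\not\equiv0$, then $\langle c_1(\mathfrak k)\cup\omega,[X]\rangle\le\langle c_1(\mathfrak s)\cup\omega,[X]\rangle$, with equality if and only if $\mathfrak s=\mathfrak k$.
\end{theorem}

\subsection{Proof of Proposition~\ref{prop:floer}}

The plan is easiest to see when $b_1(Q)=0$. Embed $W$ in a closed symplectic $X=W\cup_QC$ with $b^+(C)>0$. If also $b^+(W)>0$, then $Q$ is an admissible cut because $H^1(Q)=0$. The element $\zeta$ of (M3) lies in $HF^+(Q)=\operatorname{im}\pi$, which $F^+_C$ kills, and this contradicts $\Phi_{X,\mathfrak k}=\pm1$. For $b_1(Q)>0$ there are two new difficulties. The restriction $\mathfrak k|_Q$ need not be torsion, and $Q$ need not be admissible, so that cutting along $Q$ controls only a sum of invariants. Moreover Theorem~\ref{thm:OS} is a statement over $\mathbb Z$, while \eqref{eq:star} is over $\mathbb F$. We therefore use two cuts: an admissible cut $N$ inside $W$ to define the integral elements $m_{\mathfrak s}$, and the cut $Q$ to show that their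 sum vanishes modulo $2$. Suppose $b^+(W)\ge1$.

\emph{Step 1: closing up.} A cap may have $b^+=0$, so we first add positive classes by hand. The front of the closure of the positive braid $\sigma^5$ has five positive crossings and two right cusps, so it is a Legendrian $T(2,5)$ with $tb=3$. Legendrian surgery on it gives a Stein domain with intersection form $\langle2\rangle$. Let $S$ be the boundary sum of two copies, so $b^+(S)=2$. Join $W$ and $S$ by a Weinstein 1-handle and glue on a connected concave cap. The result is a closed connected symplectic manifold $X=W\cup_QC$ with $C$ connected and $S\subset C$. Thus $b^+(C)\ge2$, and $b^+(X)\ge3$ because positive definite subspaces of $H_2(W)$ and $H_2(C)$ embed orthogonally in $H_2(X)$. Since the filling is strong, $\omega|_Q$ is exact, and $TX|_Q\cong\xi\oplus\underline{\mathbb C}$ as complex bundles, the trivial summand being spanned by $\Lambda$.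

We may also arrange that $[\omega]$ is rational. The kernel of $H^2(X;\mathbb R)\to H^2(Q;\mathbb R)$ is a rational subspace that contains $[\omega]$, so its rational points are dense in it. Adding to $\omega$ a small closed form with class in this kernel gives a symplectic form with rational class, exact on $Q$, with the same $\mathfrak k$. From now on we use only the exactness on $Q$ and the splitting of $TX|_Q$.

\emph{Step 2: $\mathfrak t=\mathfrak k|_Q$ is torsion.} The splitting gives $c_1(\mathfrak t)=c_1(\xi)$. Since $\xi$ is tight, $c_1(\xi)$ vanishes on every embedded torus, hence on $H_2(Q;\mathbb Q)$, so it is torsion. This is the only use of the hypothesis on tori.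

\emph{Step 3: an admissible cut.} Choose a connected embedded oriented surface $\Sigma\subset\operatorname{int}W$ with $\Sigma^2>0$. Let $D$ be its normal disc bundle, $N=\partial D$, and $V=X\setminus\operatorname{int}D=V_1\cup_QC$ with $V_1=W\setminus\operatorname{int}D$; here $V_1$ is connected since $\Sigma$ has codimension two. In the Gysin sequence $H^1(\Sigma)\to H^1(N)\to H^0(\Sigma)\to H^2(\Sigma)$ the last map is multiplication by $\Sigma^2\ne0$, hence injective. So $H^1(D)\to H^1(N)$ is onto and $\delta H^1(N)=0$. Also $b^+(D)=1$ and $b^+(V)\ge b^+(C)>0$, so $N$ is admissible. Remove balls from $D$ and $C$, and fix $\zeta_{\mathbb Z}$ as in (M3) for $\mathfrak k|_D$. The same $\zeta_{\mathbb Z}$ serves, up to sign, for every $\mathfrak s$ with $\mathfrak s|_D=\mathfrak k|_D$. For such $\mathfrak s$: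
\begin{itemize}
\item[(a)] If $\Phi_{X,\mathfrak s}\equiv0$ then $m_{\mathfrak s}=0$. Otherwise take the largest $k$ with $U^km_{\mathfrak s}\ne0$; this element lies in $\ker U$, so it is a nonzero multiple of the bottom generator, and $\Phi_{X,\mathfrak s}(U^k)\ne0$.
\item[(b)] The bottom coefficient of $m_{\mathfrak k}$ is $\Phi_{X,\mathfrak k}(1)=\pm1$.
\end{itemize}
Let $\zeta\in HF^+(N,\mathfrak k|_N)$ be the reduction of $\zeta_{\mathbb Z}$ modulo $2$. By naturality, $F^+_{V,\mathfrak s}(\zeta)$ is the reduction of $m_{\mathfrak s}$.

\emph{Step 4: cutting along $Q$.} Let $\delta_V$ and $\delta_X$ be the Mayer--Vietoris maps on $H^1(Q)$ for $V=V_1\cup_QC$ and $X=W\cup_QC$. The spin$^c$ structures on $V$ that agree with $\mathfrak k$ on $V_1$ and on $C$ are the $\mathfrak k|_V+\delta_V\eta$ with $\eta\in H^1(Q)$. They are the restrictions of the structures $\mathfrak k+\delta_X\eta$, which agree with $\mathfrak k$ on $W\supset D$ and on $C$. Restriction to $V$ is injective on $\mathfrak k+\delta_XH^1(Q)$: a class in $\delta_XH^1(Q)$ vanishes on $D$, and if it also vanishes on $V$ it lies in $\delta H^1(N)=0$. So (M2) reads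
\begin{equation}\label{eq:sum}
\sum_{\mathfrak s\in\mathfrak k+\delta_XH^1(Q)}F^+_{V,\mathfrak s}(\zeta)=F^+_{C,\mathfrak k}\bigl(F^+_{V_1,\mathfrak k}(\zeta)\bigr)=0 .
\end{equation}
The last equality holds because $F^+_{V_1,\mathfrak k}(\zeta)$ lies in $HF^+(Q,\mathfrak t)$, which is $\operatorname{im}\pi$ by Step 2 and \eqref{eq:star}, and $F^+_{C,\mathfrak k}\circ\pi=0$ by (M1).

\emph{Step 5: only $\mathfrak k$ contributes.} For $\mathfrak s=\mathfrak k+\delta_X\eta$,
\[
\langle c_1(\mathfrak s)\cup\omega,[X]\rangle-\langle c_1(\mathfrak k)\cup\omega,[X]\rangle=2\langle\delta_X\eta\cup[\omega],[X]\rangle=\pm2\langle\eta\cup[\omega|_Q],[Q]\rangle=0 ;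
\]
geometrically, $\delta_X\eta$ is Poincar\'e dual to a surface in $Q$, over which the exact form $\omega|_Q$ integrates to zero. By the equality case of Theorem~\ref{thm:OS}, $\Phi_{X,\mathfrak s}\equiv0$ for every $\mathfrak s\ne\mathfrak k$ in \eqref{eq:sum}, and these terms vanish by (a). The remaining term is the reduction of $m_{\mathfrak k}$, which is nonzero by (b). This contradicts \eqref{eq:sum} and proves the proposition. \qed

Step 5 is where exactness enters: without it other terms of \eqref{eq:sum} may cancel the term of $\mathfrak k$. Remark~\ref{rem:weak} shows that the proposition is false for weak fillings.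

\section{Four-manifolds with $b^+=0$}\label{sec:lattice}

The \emph{$E_6$ lattice} has basis $v,x,y_1,y_2,z_1,z_2$, with each basis vector of norm $2$, product $-1$ for adjacent vertices and $0$ otherwise. Its sublattice $D_5$, obtained by omitting $z_2$, embeds in $\mathbb Z^5$ by
\[
v=e_1-e_2,\quad x=-e_1+e_3,\quad z_1=-e_1-e_3,\quad y_1=e_2-e_4,\quad y_2=e_4-e_5 .
\]
Here $x+z_1=-2e_1$ has even product with every vector, while $z_2\cdot(x+z_1)$ would have to be $-1$. This parity obstruction cannot be avoided.

\begin{lemma}\label{lem:E6}
The $E_6$ lattice does not embed isometrically in $\mathbb Z^\ell$ for any $\ell$.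
\end{lemma}

\begin{proof}
Vectors of norm $2$ in $\mathbb Z^\ell$ have the form $\pm e_i\pm e_j$ with $i\ne j$, and we may assume $v=e_1-e_2$. A vector of norm $2$ with product $-1$ with $v$ has first two coordinates $(-1,0)$ or $(0,1)$. So two of the three vectors $x,y_1,z_1$, call them $s$ and $s'$, have the form $s=\epsilon e_i+\alpha e_k$ and $s'=\epsilon e_i+\alpha'e_{k'}$ with the same $i\in\{1,2\}$ and the same sign $\epsilon$. Orthogonality forces $k'=k$ and $\alpha'=-\alpha$, so $s+s'=2\epsilon e_i$. At least one of $s,s'$ is $y_1$ or $z_1$; by the symmetry of the tree let $s=y_1$. Then $s'\in\{x,z_1\}$ is orthogonal to $y_2$, so $y_2\cdot(s+s')=-1$. But $y_2\cdot2\epsilon e_i$ is even.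
\end{proof}

\begin{proposition}\label{prop:lattice}
Let $P$ be a compact connected 4-manifold with connected boundary $Y$. Suppose that the intersection form of $P$ is negative semidefinite and contains $-E_6$, and that $H_1(Y;\mathbb Q)\to H_1(P;\mathbb Q)$ is injective. Then $-Y$ bounds no compact connected 4-manifold $W$ with $b^+(W)=0$.
\end{proposition}

\begin{proof}
Let $X=W\cup P$, a closed oriented manifold. In the rational Mayer--Vietoris sequence
\[
H_2(W)\oplus H_2(P)\to H_2(X)\to H_1(Y)\to H_1(W)\oplus H_1(P)
\]
the last map is injective, so the first is onto. The images of $H_2(W)$ and $H_2(P)$ are orthogonal and negative semidefinite, so the form of $X$ is negative semidefinite; being nondegenerate, it is negative definite. Donaldson's theorem, in its 1987 form that allows any fundamental group, says that the form on $H_2(X;\mathbb Z)$ modulo torsion is $\langle-1\rangle^\ell$. The sublattice $-E_6$ of $H_2(P)$ maps isometrically into it, against Lemma~\ref{lem:E6}.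
\end{proof}

The condition on $H_1$ prevents the gluing from creating positive classes, as happens in $S^2\times S^2=(S^2\times D^2)\cup(S^2\times D^2)$, where both pieces have zero form. It is the reason why the circles $O_i$ are 1-handles and not $0$-framed 2-handles, which would give the same boundary.

\section{Topology of $P(\mathbf n)$ and $Y(\mathbf n)$}\label{sec:top}

\subsection{Homology}

For integers $w_1,\dots,w_k$ let $\Delta(w_1,\dots,w_k)$ be the determinant of the tridiagonal matrix with these diagonal entries and off-diagonal entries $1$, with $\Delta(\emptyset)=1$. It does not change if off-diagonal signs are changed symmetrically or the order of the $w_j$ is reversed. Put $[w_1]=w_1$ and $[w_1,\dots,w_k]=w_1-1/[w_2,\dots,w_k]$, and write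
\[
\Delta_0(\mathbf w)=\Delta(\mathbf w),\qquad\Delta_1(\mathbf w)=\Delta(3,\mathbf w).
\]

\begin{lemma}\label{lem:det}
Let $|w_j|\ge2$ for all $j$.
\begin{itemize}
\item[(a)] The number $[w_1,\dots,w_k]$ has absolute value greater than $1$ and the sign of $w_1$, and $\Delta(w_1,\dots,w_k)=[w_1,\dots,w_k]\,\Delta(w_2,\dots,w_k)$. Hence $\Delta\ne0$, and $\Delta>0$ if all $w_j\ge2$.
\item[(b)] As a function of the $i$-th entry $w$, $\Delta=\alpha w-\beta$ with $\alpha=\Delta(w_1,\dots,w_{i-1})\,\Delta(w_{i+1},\dots,w_k)\ne0$ and $|\beta/\alpha|<2$.
\end{itemize}
\end{lemma}

\begin{proof}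
(a) Induct on $k$. If $|w|\ge2$ and $|t|>1$, then $|1/t|<1$, so $w-1/t$ has the sign of $w$ and absolute value greater than $1$. For $k\ge2$ expansion along the first row gives $\Delta(w_1,\dots,w_k)=w_1\Delta(w_2,\dots,w_k)-\Delta(w_3,\dots,w_k)$; divide by $\Delta(w_2,\dots,w_k)$ and use the formula for $k-1$.

(b) Only products of disjoint adjacent transpositions contribute to a tridiagonal determinant. Those that fix $i$ give $\alpha w$. Those that exchange $i$ with $i-1$ or with $i+1$ give, by (a), $-\alpha/[w_{i-1},\dots,w_1]$ and $-\alpha/[w_{i+1},\dots,w_k]$, a term being absent if $i=1$ or $i=k$. So $\beta/\alpha$ is a sum of at most two numbers of absolute value less than $1$.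
\end{proof}

\begin{lemma}\label{lem:hom}
Let $P=P(\mathbf n)$ and $Y=Y(\mathbf n)$.
\begin{itemize}
\item[(a)] The intersection form of $P$ is negative definite and contains $-E_6$.
\item[(b)] $b_1(Y)=b$ and $|\operatorname{Tor}H_1(Y)|=\Delta_1(\mathbf n)$.
\item[(c)] $H_1(Y;\mathbb Q)\to H_1(P;\mathbb Q)$ is an isomorphism.
\item[(d)] The integral triple cup product of $Y$ vanishes.
\end{itemize}
\end{lemma}

\begin{proof}
Every $O_i$ has linking number $0$ with every other component. So the cellular boundary map from 2-handles to 1-handles is zero, $H_1(P)=\mathbb Z^b$, $H_2(P)=\mathbb Z^{6+b}$, and the intersection form is the linking matrix of the 2-handles. Let $\Gamma$ be minus this matrix; its upper left block is $E_6$.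

An arm of one vertex has determinant $2$ and an arm of two vertices has determinant $3$, both positive definite, and eliminating them lowers the entry at $v$ by $\frac12$ and $\frac23$. For $E_6$ the entry becomes $2-\frac12-\frac23-\frac23=\frac16>0$, so $E_6$ is positive definite of determinant $2\cdot3\cdot3\cdot\frac16=3$. For $D_5$ the determinant is $2\cdot3\cdot2\cdot(2-\frac12-\frac23-\frac12)=4$. So the diagonal entry of $E_6^{-1}$ at $z_2$ is $\frac43$, and the Schur complement of $E_6$ in $\Gamma$ is tridiagonal with diagonal $(n_1+1-\frac43,n_2,\dots,n_b)=(n_1-\frac13,n_2,\dots,n_b)$ and off-diagonal entries $\pm1$. It is strictly diagonally dominant with positive diagonal, hence positive definite. This proves (a).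

The group $H_1(Y)$ is presented by the full linking matrix, which is $-\Gamma$ plus a zero block of size $b$. So $b_1(Y)=b$ and the torsion has order $\det\Gamma$, which is $3$ times the determinant of the Schur complement. The Schur complement of the entry $3$ in the matrix that defines $\Delta(3,\mathbf n)$ has the same diagonal $(n_1-\frac13,n_2,\dots,n_b)$. This proves (b).

Turned upside down, $P$ is $Y\times I$ with handles of index $2,3,4$ attached, so $H_1(Y)\to H_1(P)$ is onto. Both groups have rank $b$, which gives (c). Dually, the image of $H^1(P;\mathbb Z)$ has finite index in $H^1(Y;\mathbb Z)$. The triple cup product vanishes on this image because $[Y]=0$ in $H_3(P)$, and an integer-valued trilinear form that vanishes on a subgroup of finite index is zero.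
\end{proof}

\subsection{Trading $E_6$ for a trefoil}

The Floer computation needs a diagram in which (H3) can be used. We write $K(r)$ for a component $K$ with surgery coefficient $r$, and recall two moves that preserve the oriented 3-manifold. A \emph{Rolfsen twist} along an unknotted component $J(r)$ gives $t$ full twists (positive, that is right-handed, for $t>0$) to the strands through a spanning disc of $J$, replaces $r$ by $1/(t+1/r)$, and adds $t\operatorname{lk}(K,J)^2$ to the coefficient of every other component $K$. If $r=\epsilon=\pm1$ and $t=-\epsilon$, the new coefficient is $\infty$ and $J$ is deleted; this is a \emph{blow-down}. A \emph{slam-dunk} deletes a small meridian $J(r)$ of a component $K(k)$ with $k\in\mathbb Z$, provided a disc of $J$ meets the link only once, and replaces $k$ by $k-1/r$. Let $\sigma$ be the positive generator of the braid group on two strands, so that $L$ is the closure of $\sigma^{-3}$.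

For the Whitehead link, blowing down $u(-1)$ gives the band of framing $0$ a positive full twist and changes its framing to $+1$. Then $O$ bounds a plumbing of two annuli of framing $+1$, that is, of two negative Hopf bands, so $O$ becomes $L$. Blowing down $u(+1)$ gives framings $-1,+1$ and the figure eight knot $4_1$. The coefficient of $O$ does not change, since the linking number is $0$. By the symmetry of the link the same holds with $O$ and $u$ exchanged.

\begin{lemma}\label{lem:R}
Let $K(g)$, $g\in\mathbb Z$, be a component of a surgery diagram and let $B$ be a ball that meets the link in an unknotted arc of $K$. The following two modifications inside $B$ give the same 3-manifold: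
\begin{itemize}
\item[(a)] add a meridian $v(+1)$ of $K$ and two meridians $p(2)$, $q(3)$ of $v$;
\item[(b)] tie $L$ into the arc and change the coefficient of $K$ to $g-6$.
\end{itemize}
\end{lemma}

\begin{proof}
Regard $S^3\setminus B$ as a small ball around a point of an unknot $K$. All discs below are chosen to miss this ball, so its contents are carried along unchanged. Start from (a). A disc of $v$ meets $p,q,K$ once each. Blowing down $v$ gives $p(1),q(2),K(g-1)$, the closure of a negative full twist on three strands. These are three fibers of a Hopf fibration with pairwise linking number $-1$, so $q\cup K$ is the closure of $\sigma^{-2}$ with braid axis $p$. Blowing down $p$ gives $q(1),K(g-2)$, the closure of $\sigma^{-4}$. This link consists of two parallel curves on the boundary of an unknotted solid torus, each running once along the core and $-2$ times around it; the framing induced by the torus is their linking number $-2$. Push $q$ onto the core. In the complementary solid torus $K$ is a closed 2-braid with axis $q$ that lies on the boundary torus. The closure of $\sigma^k$, $k$ odd, has torus framing $2k$, so $K$ is the closure of $\sigma^{-1}$. Blowing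 down $q$ turns it into the closure of $\sigma^{-3}$, with coefficient $g-2-2^2=g-6$.
\end{proof}

\begin{lemma}\label{lem:chain}
The manifold $Y(\mathbf n)$ is the surgery on the diagram
\begin{equation}\label{eq:chain}
A(-3)-u_1(-n_1)-u_2(-n_2)-\dots-u_b(-n_b),\qquad O_1(0),\dots,O_b(0),
\end{equation}
which is the tree link of a chain $u_0-u_1-\dots-u_b$ with Whitehead clasps $O_i$ on $u_i$ inside balls $B_i$ for $i\ge1$, and with $u_0$ replaced by the knot $A$ obtained by tying $L$ into $u_0$ inside a ball $B_0$. In particular $Y(\emptyset)=S^3_{-3}(L)$.
\end{lemma}

\begin{proof}
All moves take place in a ball that contains the $E_6$ link and meets the rest of the diagram in an unknotted arc of $u_1$. Replace the clasp $z_2(-2)-u_1(-n_1-1)$ by the chain $z_2(-1)-w(+1)-u_1(-n_1)$; blowing down $w$ undoes this, since a full twist on two strands is a clasp. (For $b=0$, $w$ is a meridian of $z_2$.) A disc of $z_2$ meets only $z_1$ and $w$, once each, so blowing down $z_2$ gives $z_1(-1)-w(2)$. A disc of $z_1$ now meets only $v$ and $w$, and blowing down $z_1$ gives $v(-1)-w(3)$. Slam-dunk $y_2$ into $y_1$, which gets coefficient $-2+\frac12=-\frac32$. Rolfsen twists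 with $t=1$ along $x$ and $y_1$, whose discs meet only $v$, give $x$ the coefficient $1/(1-\frac12)=2$, give $y_1$ the coefficient $1/(1-\frac23)=3$, and give $v$ the coefficient $-1+1+1=1$. This is configuration (a) of Lemma~\ref{lem:R} with $K=w$ and $g=3$, and $u_1$ clasps $w$ away from it. So $w$ becomes $A(-3)$.
\end{proof}

\subsection{Tori and irreducibility}

Let $E(L)$ be the exterior of $L$, and let $M_W$ be the exterior of $u$ in $S^3_0(O)\cong S^1\times S^2$.

\begin{lemma}\label{lem:MW}
The manifold $M_W$ is irreducible and its boundary is incompressible.
\end{lemma}

\begin{proof}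
We use two fillings of $M_W$. By the blow-downs above, $M_W(-1)=S^3_0(L)$ and $M_W(+1)=S^3_0(4_1)$. Both knots are fibered of genus one, being boundaries of plumbings of two Hopf bands, so these are torus bundles over $S^1$. They are irreducible, and their fundamental groups contain $\mathbb Z^2$. They are not homeomorphic, because their Alexander polynomials, which are invariants of manifolds with $H_1=\mathbb Z$, are $t^2-t+1$ and $t^2-3t+1$.

A nonseparating sphere in $M_W$ would be nonseparating in the irreducible manifold $M_W(-1)$, which is impossible. Let a separating sphere cut off a region $R_0$ that misses $\partial M_W$ and is not a ball, and let $R$ be $R_0$ with a ball attached. In each of $M_W(\pm1)$ the sphere bounds a ball, necessarily on the other side, so $M_W(-1)\cong R\cong M_W(+1)$, a contradiction. If $\partial M_W$ were compressible, the irreducible manifold $M_W$ would be a solid torus and $\pi_1(M_W(-1))$ would be cyclic.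
\end{proof}

\begin{proposition}\label{prop:top}
For $b\ge1$, the manifold $Y(\mathbf n)$ is irreducible and $H_2(Y(\mathbf n);\mathbb Q)$ is spanned by embedded tori.
\end{proposition}

\begin{proof}
Use \eqref{eq:chain}. The surface $G$ misses $u$, so $O_i$ bounds a copy $G_i\subset B_i$ of $G$ that misses all other components. Since $O_i$ has coefficient $0$, $G_i$ closes up to a torus $T_i\subset Y$. It meets a meridian of $O_j$ in $\delta_{ij}$ points, so the $b$ classes $[T_i]$ are independent and span $H_2(Y;\mathbb Q)\cong\mathbb Q^b$.

For $0\le i\le b$ remove from $B_i$ a neighborhood of the arc of $u_i$ (of $A$ for $i=0$). For $i=0$ what remains is $E(L)$. For $i\ge1$ it is the exterior of $u$ in $S^3$, and it becomes $M_W$ after the surgery on $O_i$. The complement of these $b+1$ pieces does not depend on the contents of the balls. For trivial arcs the pieces are neighborhoods $\nu\mu_i$ of meridians $\mu_i$ of the $u_i$. So the rest of $Y$ is obtained from $S^3\setminus\bigcup\nu\mu_i$ by integral surgery on the plain chain $u_0,\dots,u_b$.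

Choose nested solid tori $N_1\supset\dots\supset N_b$, where $N_i$ has core $u_i$ and contains $\mu_i$, and put $N_{b+1}=\emptyset$. For $i\ge1$, $N_i\setminus\nu u_i$ is (annulus)$\,\times S^1$ with fiber the meridian of $u_i$, and $\mu_i$ and $u_{i+1}$ are fibers. So $N_i\setminus(\nu u_i\cup\nu\mu_i\cup N_{i+1})$ is a product of $S^1$ with a sphere with four holes if $i<b$ and three holes if $i=b$. The exterior of $u_0$ is (disc)$\,\times S^1$ with $\mu_0$ and $u_1$ as fibers, so $S^3\setminus(\nu u_0\cup\nu\mu_0\cup N_1)$ is a product of $S^1$ with a sphere with three holes. An integral slope on $\partial\nu u_i$ meets the fiber once, so the filling extends the circle bundle over a disc that caps one hole, and the new bundle is trivial because its base has boundary. We obtain $T^2\times I$ for $i=0$ and $i=b$, and (pair of pants)$\,\times S^1$ for $0<i<b$.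

Thus $Y$ is a union, along boundary tori, of $E(L)$, $b$ copies of $M_W$, and $b-1$ copies of (pair of pants)$\,\times S^1$; for $b=1$ it is $E(L)\cup_{T^2}M_W$. Each piece is irreducible with incompressible boundary, and the innermost disc argument shows that such a union is irreducible.
\end{proof}

\section{The rank bound}\label{sec:rank}

We want $\operatorname{rank}Y(\mathbf n)\le2^b\Delta_1(\mathbf n)$. Exact triangles give upper bounds, and these bounds reach the minimum only if the orders of the homology groups add up with no cancellation in every triangle used. The task is to find such triangles, ending in manifolds covered by (H3). The induction will cut the chain \eqref{eq:chain} in two, so we also need chains without $A$. For $e\in\{0,1\}$ let $Y_e(\mathbf n)$ be the surgery on \eqref{eq:chain} with $A$ kept if $e=1$ and deleted if $e=0$. Thus $Y_1=Y$, $Y_1(\emptyset)=S^3_{-3}(L)$ and $Y_0(\emptyset)=S^3$.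

For a word $\mathbf s=(s_1,\dots,s_b)$ in the letters $6,2,-2,\mathsf L$, let $Z_e(\mathbf s)$ be the surgery on the chain $A(-3)-u_1-\dots-u_b$ (without $A$ if $e=0$, and with no $O_i$), where $u_i$ is an unknot with coefficient $-s_i$ if $s_i$ is a number, and has $L$ tied in inside $B_i$ and coefficient $-6$ if $s_i=\mathsf L$. Let $\bar{\mathbf s}$ be $\mathbf s$ with each $\mathsf L$ replaced by $6$. The linking matrix gives $|H_1(Z_e(\mathbf s))|=|\Delta_e(\bar{\mathbf s})|$, which is nonzero by Lemma~\ref{lem:det}.

\begin{lemma}\label{lem:tri}
Let $M$ be given by a surgery diagram.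
\begin{itemize}
\item[(a)] Suppose a component $u$ carries a Whitehead clasp $O(0)$. Let $M'$ be obtained by deleting $O$, and $M''$ by deleting $O$ and tying $L$ into $u$ in its place, with all other coefficients unchanged. Then $\operatorname{rank}M\le\operatorname{rank}M'+\operatorname{rank}M''$.
\item[(b)] Suppose $u(-6)$ has $L$ tied in locally. Let $M_2$ and $M_{-2}$ be obtained by untying $L$ and giving $u$ the coefficients $-2$ and $+2$. Then $\operatorname{rank}M\le2\operatorname{rank}M_2+\operatorname{rank}M_{-2}$.
\end{itemize}
\end{lemma}

\begin{proof}
(a) Apply (H1) to $O$ with coefficients $0,\infty,-1$. A disc of $O$ lies in the ball of the clasp and meets only $u$, so blowing down $O(-1)$ ties $L$ into $u$ and changes no coefficient.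

(b) By Lemma~\ref{lem:R} with $g=0$, $M$ is given by $u(0)$ with $L$ untied, a meridian $v(1)$, and meridians $p(2),q(3)$ of $v$. Let $M[k]$ be the result of giving $q$ the coefficient $k$, so $M=M[3]$. The triples $(3,2,\infty)$ and $(2,1,\infty)$ have pairwise distance $1$, so
\[
\operatorname{rank}M[3]\le\operatorname{rank}M[2]+\operatorname{rank}M[\infty]\le\operatorname{rank}M[1]+2\operatorname{rank}M[\infty].
\]
In $M[\infty]$, slam-dunking $p$ gives $v(1-\frac12)=v(\frac12)$, and slam-dunking $v$ gives $u(0-2)$. In $M[1]$, blowing down $q$ gives $v(0)$, slam-dunking $p$ gives $v(-\frac12)$, and slam-dunking $v$ gives $u(0+2)$. So $M[\infty]=M_2$ and $M[1]=M_{-2}$.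
\end{proof}

The chirality of the clasp matters in (a): for the mirror image, blowing down $O(-1)$ would produce $4_1$, to which Lemma~\ref{lem:R} and (H3) do not apply.

\subsection{The case $\mathbf n=(6)$}\label{sec:17}

Here $\Delta_1(6)=3\cdot6-1=17$ and the goal is $\operatorname{rank}Y(6)\le34$. By Lemma~\ref{lem:tri}(a), $\operatorname{rank}Y(6)\le\operatorname{rank}Z_1(6)+\operatorname{rank}Z_1(\mathsf L)$. If $s$ is a number, slam-dunking $u_1(-s)$ into $A(-3)$ gives $Z_1(s)=S^3_{-3+1/s}(L)$. Therefore
\[
Z_1(6)=S^3_{-17/6}(L),\qquad Z_1(2)=S^3_{-5/2}(L),\qquad Z_1(-2)=S^3_{-7/2}(L),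
\]
and these are L-spaces of ranks $17$, $5$ and $7$ by (H3). The manifold $Z_1(\mathsf L)$ has two trefoils in its diagram and is not covered by (H3), but Lemma~\ref{lem:tri}(b) gives $\operatorname{rank}Z_1(\mathsf L)\le2\cdot5+7=17$. Hence $\operatorname{rank}Y(6)\le17+17=34$.

\subsection{The general case}

The identity $2\cdot5+7=17$ is an instance of $6\alpha-\beta=2(2\alpha-\beta)-(-2\alpha-\beta)$ with $\alpha=3$, $\beta=1$, in which the two brackets have opposite signs. This persists along any chain.

\begin{lemma}\label{lem:Z}
For $e\in\{0,1\}$ and every word $\mathbf s$, the manifold $Z_e(\mathbf s)$ is an L-space: $\operatorname{rank}Z_e(\mathbf s)=|\Delta_e(\bar{\mathbf s})|$.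
\end{lemma}

\begin{proof}
Induct on the number of letters $\mathsf L$. Suppose there are none; the empty word gives $S^3$ and $S^3_{-3}(L)$, so let $b\ge1$. Slam-dunking $u_b,u_{b-1},\dots,u_2$ in turn gives $u_1$ the coefficient $-[s_1,\dots,s_b]$, of absolute value greater than $1$ by Lemma~\ref{lem:det}(a). So $Z_0(\mathbf s)$ is surgery on the unknot with nonzero coefficient, a lens space or $S^3$. One more slam-dunk gives $Z_1(\mathbf s)=S^3_r(L)$ with $r=-3+1/[s_1,\dots,s_b]\in(-4,-2)$. Both are L-spaces by (H3).

Suppose $s_i=\mathsf L$, and display only the $i$-th letter. Write $\Delta_e=\alpha w-\beta$ as a function of the corresponding entry, as in Lemma~\ref{lem:det}(b), and put $\theta=\beta/\alpha\in(-2,2)$. Lemma~\ref{lem:tri}(b) and the inductive hypothesis give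
\[
\operatorname{rank}Z_e(\mathsf L)\le2|2\alpha-\beta|+|-2\alpha-\beta|=|\alpha|\bigl(2(2-\theta)+(2+\theta)\bigr)=|\alpha|(6-\theta)=|H_1(Z_e(\mathsf L))| ,
\]
and the reverse inequality is (H3).
\end{proof}

This explains the number $6$. For $u(-w)$ the moves of Lemma~\ref{lem:tri}(b) produce the entries $w-4$ and $w-8$, and $w=6$ is the only integer with $w-4\ge2$ and $w-8\le-2$, which is what makes the signs opposite for every $\theta\in(-2,2)$. Larger framings are reached from $6$ by a further triangle.

\begin{proposition}\label{prop:rank}
For $e\in\{0,1\}$, $b\ge0$ and $n_i\ge6$ we have $\operatorname{rank}Y_e(\mathbf n)\le2^b\Delta_e(\mathbf n)$.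
\end{proposition}

\begin{proof}
Induct on $b$, for both values of $e$ together, and for fixed $b$ on $\sum(n_i-6)$. If all $n_i$ equal $6$, which includes $b=0$, apply Lemma~\ref{lem:tri}(a) to $O_1,\dots,O_b$ in turn, and then Lemma~\ref{lem:Z}:
\[
\operatorname{rank}Y_e(6,\dots,6)\le\sum_{\mathbf s\in\{6,\mathsf L\}^b}\operatorname{rank}Z_e(\mathbf s)=2^b\Delta_e(6,\dots,6).
\]
Now suppose the bound holds for $\mathbf n$ and for all shorter tuples, and let $\mathbf n^+$ be $\mathbf n$ with $n_i$ replaced by $n_i+1$. Put $\mathbf n'=(n_1,\dots,n_{i-1})$ and $\mathbf n''=(n_{i+1},\dots,n_b)$. Apply (H1) to $u_i$ with coefficients $-n_i-1,-n_i,\infty$. Deleting $u_i$ splits the diagram into the left chain, the unknot $O_i(0)$ and the right chain, so the third manifold is $Y_e(\mathbf n')\#(S^1\times S^2)\#Y_0(\mathbf n'')$. By (H2) its rank is at most $2^{i-1}\cdot2\cdot2^{b-i}\Delta_e(\mathbf n')\Delta_0(\mathbf n'')$. Hence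
\[
\operatorname{rank}Y_e(\mathbf n^+)\le2^b\bigl(\Delta_e(\mathbf n)+\Delta_e(\mathbf n')\Delta_0(\mathbf n'')\bigr)=2^b\Delta_e(\mathbf n^+),
\]
where the equality is Lemma~\ref{lem:det}(b) with $\alpha=\Delta_e(\mathbf n')\Delta_0(\mathbf n'')$.
\end{proof}

\section{Proof of the theorems}\label{sec:proof}

\begin{proof}[Proof of Theorems~\ref{thm:A} and~\ref{thm:B}]
Let $b\ge1$, $P=P(\mathbf n)$, $Y=\partial P$ and $Q=-Y$.

\emph{Topology.} By Lemma~\ref{lem:hom}(b) and Proposition~\ref{prop:top}, $Q$ is irreducible with $b_1(Q)=b$, and $H_2(Q;\mathbb Q)$ is spanned by tori. Raising $n_b$ by one raises $|\operatorname{Tor}H_1(Q)|=\Delta_1(\mathbf n)$ by $\Delta_1(n_1,\dots,n_{b-1})>0$, by Lemma~\ref{lem:det}. So for each $b$ infinitely many orders of torsion occur, and the corresponding manifolds are pairwise non-homeomorphic.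

\emph{No $W$ with $b^+(W)=0$.} Lemma~\ref{lem:hom}(a),(c) gives the hypotheses of Proposition~\ref{prop:lattice}.

\emph{No strong filling.} By (H4), $Q$ has standard $HF^\infty$: directly if $b\le2$, and by Lemma~\ref{lem:hom}(d) in general. By (H2) and Proposition~\ref{prop:rank} (or Section~\ref{sec:17} if $\mathbf n=(6)$), $\operatorname{rank}Q=\operatorname{rank}Y\le2^b|\operatorname{Tor}H_1(Q)|$, so $Q$ satisfies \eqref{eq:star} by Lemma~\ref{lem:rank}. Let $W$ be a strong filling of a contact structure on $Q$; discarding closed components, we may assume it connected. Proposition~\ref{prop:floer} gives $b^+(W)=0$, which was just excluded. A Stein filling is a strong filling, so there is none of those either.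

\emph{$-Q$ is Stein fillable for large $n_i$.} The 2-handles of $P$ are attached along a link in $\#^b(S^1\times S^2)$ that does not depend on $\mathbf n$; give this manifold its standard contact structure. In a Darboux ball the $E_6$ link has a Legendrian representative all of whose components have $tb=-1$. To see this, start from the front with two cusps and no crossing, and add meridians one at a time: if a strand of a front crosses the upper arc of a small two-cusped front twice, once where the arc rises faster and once where it falls faster than the strand, then the strand passes over at one crossing and under at the other, so the small front is a meridian. The framings $-2$ are then the contact framings minus $1$. Isotope the attaching link so that its $E_6$ part is this Legendrian link, and approximate the $u_i$, in the complement of the other components, by Legendrian knots in the same isotopy class of links. Let $t_i$ be their contact framings, measured by the same integers as in Definition~\ref{def:P}. Each stabilization lowers $t_i$ by one, so every framing at most $t_i-1$ is a contact framing minus $1$. If $-n_1-1\le t_1-1$ and $-n_i\le t_i-1$ for $i\ge2$,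 then $P$ carries a Stein structure by Eliashberg's theorem, and $-Q=\partial P$ is Stein fillable.
\end{proof}

\begin{remark}\label{rem:weak}
This remark is not used in the proofs. Each $Q(\mathbf n)$ with $b\ge1$ is irreducible with $b_1>0$. By the results of Gabai (taut foliations), of Eliashberg--Thurston together with Kazez--Roberts and Bowden (approximation of $C^0$ foliations by contact structures), and of Eliashberg and Etnyre (capping), it carries weakly fillable contact structures. So ``strongly'' cannot be replaced by ``weakly'' in Theorems~\ref{thm:A} and~\ref{thm:B}. By Theorem~\ref{thm:B} every connected weak filling of $Q(\mathbf n)$ has $b^+>0$, so Proposition~\ref{prop:floer} fails for weak fillings.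
\end{remark}

\begin{thebibliography}{9}

\bibitem{DLW} Fan Ding, Youlin Li, Zhongtao Wu, \emph{Nonexistence and existence of fillable contact structures on 3-manifolds}, arXiv:2111.02151 (2021).

\bibitem{Lid} Lidman, Comment. Math. Helv. 88 (2013).

\bibitem{OSrat} Ozsv\'ath and Szab\'o, \emph{Knot Floer homology and rational surgeries}.

\bibitem{OSfour} Ozsv\'ath and Szab\'o, \emph{Holomorphic triangles and invariants for smooth four-manifolds}.

\bibitem{OSsymp} Ozsv\'ath and Szab\'o, \emph{Holomorphic triangle invariants and the topology of symplectic four-manifolds}.

\end{thebibliography}
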